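
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Finite generation of the equivariant cohomology of\\ diagonal restrictions of the regular Satake sheaf}


\begin{abstract}
Let $G$ be a connected complex reductive group, and let $\mathcal A_R$ be the ring object on the affine Grassmannian of $G$ that corresponds to the regular representation of the Langlands dual group under geometric Satake. Restricting the $b$-fold external product of $\mathcal A_R$ to the diagonal by $i_\Delta^!$ gives a ring object $\mathcal A^b$. We prove that $H^*_{G_{\mathcal O}}(\mathrm{Gr}_G,\mathcal A^b)$ is a finitely generated algebra for every $G$ and every $b\ge 1$, as conjectured by Braverman, Finkelberg and Nakajima, and we give explicit generators. The proof filters the algebra by supports and shows that leading terms multiply by the Cartan product of representations.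
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $G$ be a connected complex reductive group and $\check G$ its Langlands dual group, with Lie algebra $\check{\mathfrak g}$. Put $\mathcal O=\mathbb C[[z]]$ and $\mathcal K=\mathbb C((z))$, and let $\mathrm{Gr}=\mathrm{Gr}_G=G_{\mathcal K}/G_{\mathcal O}$ be the affine Grassmannian. Let $X^+$ be the set of dominant coweights of $G$, which are the dominant weights of $\check G$. For $\lambda\in X^+$ let $\mathrm{Gr}^\lambda=G_{\mathcal O}z^\lambda$ be the corresponding orbit, $\mathrm{IC}^\lambda$ the intersection cohomology sheaf of its closure $\overline{\mathrm{Gr}}{}^\lambda$, and $V^\lambda$ the irreducible $\check G$-module of highest weight $\lambda$.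

Geometric Satake turns representations of $\check G$ into $G_{\mathcal O}$-equivariant perverse sheaves on $\mathrm{Gr}$, and tensor product into convolution. The regular representation $\mathbb C[\check G]$ is a commutative algebra, so it becomes a commutative ring object
\[
\mathcal A_R=\bigoplus_{\lambda\in X^+}\mathrm{IC}^\lambda\otimes V^\lambda .
\]
The sum is infinite with unbounded support, so $\mathcal A_R$ is an ind-object of the equivariant constructible derived category $D_{G_{\mathcal O}}(\mathrm{Gr})$. New ring objects arise by restriction to a diagonal. For $b\ge1$ let $i=i_\Delta\colon\mathrm{Gr}\to\mathrm{Gr}^b$ be the diagonal embedding and put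
\[
\mathcal A^b=i^!\bigl(\mathcal A_R^{\boxtimes b}\bigr)=\bigoplus_{\lambda_1,\dots,\lambda_b\in X^+} i^!\bigl(\mathrm{IC}^{\lambda_1}\boxtimes\cdots\boxtimes\mathrm{IC}^{\lambda_b}\bigr)\otimes V^{\lambda_1}\otimes\cdots\otimes V^{\lambda_b}.
\]
This is a commutative ring (ind-)object with an action of $\check G^b$. Its equivariant cohomology
\[
H:=H^*_{G_{\mathcal O}}(\mathrm{Gr},\mathcal A^b),
\]
by definition the direct sum of the equivariant cohomologies of the summands, is a graded commutative $\mathbb C$-algebra.

For $b=2$ we have $i^!(\mathrm{IC}^\lambda\boxtimes\mathrm{IC}^\mu)=R\mathcal{H}om(\mathrm{IC}^\lambda,\mathrm{IC}^\mu)$, because $\mathrm{IC}^\lambda$ is Verdier self-dual. So $H$ assembles all equivariant Ext groups between IC sheaves; this algebra is $\mathbb C[T^*\check G]$. For general $b$, Braverman, Finkelberg and Nakajima \cite{BFN} conjecture that $H$ is finitely generated; they state that they have checked this only when $G$ is of type $A$. The simplest case supports the conjecture.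

\begin{example}[Tori]\label{ex:torus}
Let $G=T$ be a torus with coweight lattice $X$. Then $X^+=X$, and $\mathrm{Gr}$ (with its reduced structure) is the discrete set $X$. The object $i^!(\mathrm{IC}^{\lambda_1}\boxtimes\dots\boxtimes\mathrm{IC}^{\lambda_b})$ is zero unless all $\lambda_k$ are equal to one $\lambda$, and then it is the skyscraper at $\lambda$. So $H=\bigoplus_{\lambda\in X}H^*_T(\mathrm{pt})\,e_\lambda$. Convolution of skyscrapers adds the points, so $e_\lambda e_\mu$ is a nonzero multiple of $e_{\lambda+\mu}$. Hence $H$ is generated by $H^2_T(\mathrm{pt})$ and by the $e_\omega$ for finitely many $\omega$ generating the monoid $X$.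
\end{example}

\subsection{The result}
Let $2\rho$ be the sum of the positive roots of $G$ and $d_\lambda=\dim\mathrm{Gr}^\lambda=\langle 2\rho,\lambda\rangle$.

\begin{theorem}\label{thm:main}
Let $G$ be a connected complex reductive group and $b\ge1$. Let $\Omega\subset X^+$ be a finite set generating the monoid $X^+$; it exists by Gordan's lemma. Then $H=H^*_{G_{\mathcal O}}(\mathrm{Gr},\mathcal A^b)$ is generated as a $\mathbb C$-algebra by
\begin{itemize}
\item the image of $b$ copies of $\check{\mathfrak g}$, in degree $2$, and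
\item for each $\omega\in\Omega$, the image of a space isomorphic to $(V^\omega)^{*\otimes b}$, in degree $(b-2)d_\omega$.
\end{itemize}
In particular $H$ is finitely generated, by at most $b\dim G+\sum_{\omega\in\Omega}(\dim V^\omega)^b$ elements.
\end{theorem}

So the conjecture of \cite{BFN} holds for every connected complex reductive group $G$ and every $b\ge1$. In Example~\ref{ex:torus} all $b$ copies of $\check{\mathfrak g}=H^2_T(\mathrm{pt})$ have the same image, so the list of generators need not be minimal.

\subsection{The idea}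
Two infinities have to be controlled: there are infinitely many orbits, and over a single orbit infinitely many summands of $\mathcal A^b$ may contribute. We filter $H$ by support: for a closed finite union $Z$ of orbits, $F_Z\subset H$ consists of the classes that come from $Z$. Three facts make the filtration effective.
\begin{enumerate}
\item Parity vanishing of IC stalks shows that adding one orbit $\mathrm{Gr}^\lambda$ to $Z$ adds to $F_Z$ exactly the cohomology of $\mathrm{Gr}^\lambda$ with coefficients in the $!$-restriction of $\mathcal A^b$.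
\item This layer is spanned by classes $\Phi_\lambda(f_1\otimes\dots\otimes f_b)$ with $f_k\in E_\lambda:=\mathrm{Ext}^\bullet_{G_{\mathcal O}}(\mathrm{IC}^\lambda,\mathcal A_R)$. Moreover $E_\lambda$ is generated over $E_0\cong\mathrm{Sym}(\check{\mathfrak g}[-2])$ by its degree-zero part $V_\lambda\cong(V^\lambda)^*$. This controls the infinitely many summands.
\item Up to a nonzero scalar and terms with smaller support, $\Phi_\lambda(\otimes f_k)\,\Phi_\mu(\otimes g_k)$ is $\Phi_{\lambda+\mu}(\otimes f_k\cdot g_k)$, where $V_\lambda\cdot V_\mu=V_{\lambda+\mu}$ is the Cartan product. This controls the infinitely many orbits, because $X^+$ is a finitely generated monoid.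
\end{enumerate}
The geometric reason for the third fact is that the convolution map is an isomorphism over the largest orbit in its image. Section~\ref{sec:bg} recalls the inputs, and Section~\ref{sec:pgl2} runs the argument for $G=\mathrm{PGL}_2$, where all spaces are visible. The remaining sections give the general proof.

\section{Background}\label{sec:bg}

Coefficients are $\mathbb C$ and $\mathrm{Gr}$ carries its reduced structure.

\subsection{Orbits and equivariant complexes}
For coweights write $\nu\le\lambda$ if $\lambda-\nu$ is a (possibly empty) sum of positive coroots. Then $\overline{\mathrm{Gr}}{}^\lambda=\bigsqcup_{\nu\le\lambda}\mathrm{Gr}^\nu$, with $\nu\in X^+$, is a finite union; put $\partial_\lambda=\overline{\mathrm{Gr}}{}^\lambda\setminus\mathrm{Gr}^\lambda$. Write $j_\lambda\colon\mathrm{Gr}^\lambda\hookrightarrow\mathrm{Gr}$ for the inclusion, so $j_\lambda^*\mathrm{IC}^\lambda=\mathbb C[d_\lambda]$. Two orbits $\mathrm{Gr}^\lambda,\mathrm{Gr}^\mu$ lie in the same connected component of $\mathrm{Gr}$ if and only if $\lambda-\mu$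 is in the coroot lattice; we then say that $\mu$ is in the component of $\lambda$. Since $\langle2\rho,\alpha^\vee\rangle=2$ for simple coroots $\alpha^\vee$,
\begin{equation}\label{eq:parity-d}
\text{the parity of } d_\lambda \text{ is constant on each connected component of }\mathrm{Gr}.
\end{equation}

The letters $Z,Z',Y$ denote closed finite unions of $G_{\mathcal O}$-orbits, and $i_Z\colon Z\hookrightarrow\mathrm{Gr}$ is the inclusion. On $Z$ the group $G_{\mathcal O}$ acts through $G_n:=G(\mathcal O/z^n)$ for large $n$, and $D_{G_{\mathcal O}}(Z)$ means $D_{G_n}(Z)$. This does not depend on $n$, because the kernels of $G_{n+1}\to G_n$ are unipotent. Ind-objects below are direct sums of constructible complexes, and $i^!$, convolution and cohomology are applied to them summand by summand. For constructible $\mathcal M$ we have $\mathrm{Ext}^\bullet(\mathcal M,\bigoplus_\alpha\mathcal N_\alpha)=\bigoplus_\alpha\mathrm{Ext}^\bullet(\mathcal M,\mathcal N_\alpha)$. The subscript $G_{\mathcal O}$ is often omitted from equivariant $\mathrm{Ext}$ and $H$.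 On $\mathrm{Gr}^b$ the group $G_{\mathcal O}^b$ acts; $i^!$ includes restriction of equivariance to the diagonal $G_{\mathcal O}\subset G_{\mathcal O}^b$.

The stabilizer of $z^\lambda$ in $G_{\mathcal O}$ is $G_{\mathcal O}\cap z^\lambda G_{\mathcal O}z^{-\lambda}$. Evaluation at $z=0$ maps it onto a parabolic subgroup of $G$ with Levi factor $L_\lambda$, the centralizer of $\lambda$, and the kernel is pro-unipotent. So the stabilizer is connected; this is where connectedness of $G$ enters. Hence equivariant local systems on $\mathrm{Gr}^\lambda$ are trivial and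
\begin{equation}\label{eq:S}
S_\lambda:=H^*_{G_{\mathcal O}}(\mathrm{Gr}^\lambda)=H^*_{L_\lambda}(\mathrm{pt})=\mathbb C[\mathfrak t]^{W_\lambda}\quad\text{is in even degrees,}
\end{equation}
where $\mathfrak t$ is the Lie algebra of a maximal torus of $G$ and $W_\lambda$ is the stabilizer of $\lambda$ in the Weyl group.

\subsection{Three inputs}

\textbf{(I1) Geometric Satake} (Mirkovi\'c--Vilonen). There is a monoidal equivalence $\mathcal S\colon\mathrm{Rep}(\check G)\simeq(\mathrm{Perv}_{G_{\mathcal O}}(\mathrm{Gr}),\star)$ with $\mathcal S(V^\lambda)=\mathrm{IC}^\lambda$; it takes the trivial representation to $\mathbf 1:=\mathrm{IC}^0$, the skyscraper at the base point. The ring object $\mathcal A_R$ is the image of $\mathbb C[\check G]$; let $m_{\mathcal A}\colon\mathcal A_R\star\mathcal A_R\to\mathcal A_R$ be its product. Put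
\[
V_\lambda:=\mathrm{Hom}(\mathrm{IC}^\lambda,\mathcal A_R)=\mathrm{Hom}_{\check G}(V^\lambda,\mathbb C[\check G])\cong(V^\lambda)^*,\qquad f\mapsto\mathrm{ev}_1\circ f,
\]
where $\mathrm{ev}_1$ is evaluation at $1\in\check G$. This is the multiplicity space of $\mathrm{IC}^\lambda$ in $\mathcal A_R$. It agrees with the $V^\lambda$ in the introduction up to the Chevalley twist, which plays no role.

\smallskip
\textbf{(I2) Parity} (Lusztig). The cohomology sheaf $\mathcal H^n(\mathrm{IC}^\mu)$ vanishes unless $n\equiv d_\mu\pmod 2$.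

\smallskip
\textbf{(I3) Derived Satake} (Bezrukavnikov--Finkelberg). There are isomorphisms
\[
\mathrm{Ext}^\bullet_{G_{\mathcal O}}(\mathcal SV,\mathcal SV')\cong\bigl(\mathrm{Hom}(V,V')\otimes\mathrm{Sym}(\check{\mathfrak g}[-2])\bigr)^{\check G},
\]
compatible with composition and convolution. We use only one consequence. Let $E_0:=\mathrm{Ext}^\bullet_{G_{\mathcal O}}(\mathbf 1,\mathcal A_R)$ with the product $e\cdot e'=m_{\mathcal A}\circ(e\star e')$. Then
\begin{equation}\label{eq:E0}
E_0\cong\bigl(\mathbb C[\check G]\otimes\mathrm{Sym}(\check{\mathfrak g}[-2])\bigr)^{\check G}\cong\mathrm{Sym}(\check{\mathfrak g}[-2])\quad\text{as graded algebras.}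
\end{equation}
The middle term is the algebra of $\check G$-equivariant maps $\check G\to\mathrm{Sym}(\check{\mathfrak g}[-2])$ with pointwise product. Such a map is determined by its value at $1$, which is arbitrary; this gives the second isomorphism.

\smallskip
The statement $E_0\cong\mathrm{Sym}(\check{\mathfrak g}[-2])$ for reductive $G$ follows from the adjoint case. Let $G_1=G/[G,G]\times G/Z(G)$, the product of a torus and an adjoint group. The map $G\to G_1$ is an isogeny: its kernel $[G,G]\cap Z(G)$ is finite and the dimensions agree.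
\begin{itemize}
\item It identifies the neutral components of $\mathrm{Gr}_G$ and $\mathrm{Gr}_{G_1}$, with their convolution, and $E_0$ sees only the part of $\mathcal A_R$ on the neutral component. This part is the sum over $\lambda$ in the coroot lattice, that is, over the $V^\lambda$ on which the center of $\check G$ acts trivially. So it is the image of $\mathbb C[\check G/Z(\check G)]$, which is the same for $G$ and $G_1$.
\item The map $G_{\mathcal O}\to G_{1,\mathcal O}$ is surjective, since an isogeny is \'etale in characteristic zero. Its kernel is finite and central, so it acts trivially on $\mathrm{Gr}$. So, over $\mathbb C$, equivariant Ext groups agree.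
\item $E_0$ of a product of groups is the tensor product. For a torus $T'$ we have $E_0=H^*_{T'}(\mathrm{pt})=\mathrm{Sym}(\mathrm{Lie}(\check T')[-2])$.
\end{itemize}

\section{The argument for $\mathrm{PGL}_2$}\label{sec:pgl2}

Let $G=\mathrm{PGL}_2$, so $\check G=\mathrm{SL}_2$, $X^+=\{0,1,2,\dots\}$, $d_n=n$, $\dim V^n=n+1$, and $n'\le n$ in the dominance order means $n-n'\in2\mathbb Z_{\ge0}$. Points of $\mathrm{Gr}$ are $\mathcal O$-lattices in $\mathcal K^2$ up to multiplication by powers of $z$. With $L_0=\mathcal O^2$, the orbit $\mathrm{Gr}^n$ consists of the classes of lattices $L\subset L_0$ with $L_0/L\cong\mathcal O/z^n$. The orbits $\mathrm{Gr}^0=\mathrm{pt}$ and $\mathrm{Gr}^1=\mathbb P^1$ are closed, and $\overline{\mathrm{Gr}}{}^2=\mathrm{Gr}^2\sqcup\mathrm{Gr}^0$. We compute the first layers of $H$ for arbitrary $b$, writing $F_{\le n}$ for the classes that come from $\overline{\mathrm{Gr}}{}^n$. Some steps use general facts proved in later sections, as indicated.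

\smallskip
\emph{The point.} Here $F_{\le0}=H_G(\mathrm{pt},(j_0^!\mathcal A_R)^{\otimes b})$. The complex $j_0^!\mathcal A_R$ is a sum of shifted constant sheaves, by parity (Lemma~\ref{lem:split}), and its equivariant cohomology is $E_0=\mathrm{Sym}(\mathfrak{sl}_2[-2])$. So $F_{\le0}=E_0\otimes_{S_0}\cdots\otimes_{S_0}E_0$ ($b$ factors), generated as an algebra by the image of $b$ copies of $\mathfrak{sl}_2$ in degree $2$.

\smallskip
\emph{The projective line.} Here $\mathrm{IC}^1=\mathbb C_{\mathbb P^1}[1]$. The diagonal $\delta\colon\mathbb P^1\to(\mathbb P^1)^b$ has codimension $b-1$, so $\delta^!(\mathbb C[1]^{\boxtimes b})=\mathbb C[b-2(b-1)]=\mathbb C[2-b]$. Let $\xi_1$ be the generator $1\in H^0(\mathbb P^1)$, viewed as a class of degree $b-2$ with values in $i^!((\mathrm{IC}^1)^{\boxtimes b})$. Given $f_1,\dots,f_b\in E_1=\mathrm{Ext}^\bullet(\mathrm{IC}^1,\mathcal A_R)$, push $\xi_1$ forward along $f_1\boxtimes\dots\boxtimes f_b$; call the result $\Phi_1(f_1\otimes\dots\otimes f_b)\in H$. Since $j_1^!\mathcal A_R$ is again a sum of shifted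 constant sheaves, these classes span $F_{\le1}$ (Proposition~\ref{prop:layer}). Now $E_1=E_0\cdot V_1$ (Lemma~\ref{lem:E}), and there is no smaller orbit in this component. So $F_{\le1}$ is spanned by the products of elements of $F_{\le0}$ with the image of $V_1^{\otimes b}$, a space of dimension at most $2^b$ in degree $b-2$ (Proposition~\ref{prop:leading}).

\smallskip
\emph{The first singular closure.} Products of two classes supported on $\mathbb P^1$ are computed on
\[
\mathbb P^1\tilde\times\mathbb P^1=\{L_2\subset L_1\subset L_0\;:\;\dim L_0/L_1=\dim L_1/L_2=1\}\xrightarrow{\ m\ }\overline{\mathrm{Gr}}{}^2,\qquad (L_2\subset L_1)\mapsto L_2 .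
\]
If $L_2=zL_0$, any $L_1$ is allowed and the fiber of $m$ is $\mathbb P^1$. Otherwise $L_0/L_2\cong\mathcal O/z^2$ has a unique submodule of length one, so $L_1=L_2+zL_0$ is determined. Thus $m$ is an isomorphism over $\mathrm{Gr}^2$. Consequently the product of $\xi_1$ with itself restricts on $\mathrm{Gr}^2$ to a nonzero multiple of the generator $1\in H^0(\mathrm{Gr}^2)$. On the level of sheaves, $\mathrm{IC}^1\star\mathrm{IC}^1=\mathrm{IC}^2\oplus\mathrm{IC}^0$, and $\mathrm{IC}^0$ is not seen on $\mathrm{Gr}^2$. So on $\mathrm{Gr}^2$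
\[
\Phi_1(\textstyle\bigotimes_kv_k)\,\Phi_1(\bigotimes_kw_k)\ \text{ agrees, up to a fixed nonzero scalar, with }\ \Phi_2(\bigotimes_kv_k\cdot w_k),
\]
where $v_k\cdot w_k\in V_2=\mathrm{Sym}^2V_1$, and where $\Phi_2$ is built from a class $\xi_2$ that restricts to $1$ on $\mathrm{Gr}^2$; that such a $\xi_2$ exists on $\overline{\mathrm{Gr}}{}^2$ is again parity (Proposition~\ref{prop:filtration}). The products $v\cdot w$ span $V_2$, and $E_2=E_0\cdot V_2$. So everything in $F_{\le2}$ is obtained, modulo $F_{\le0}$, from products of classes already found, and $F_{\le0}$ itself is known. Continuing orbit by orbit, the images of $\mathfrak{sl}_2^{\oplus b}$ and $V_1^{\otimes b}$ generate $H$.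

\smallskip
\emph{A check for $b=2$.} Let $v_1,v_2$ be a basis of $V_1$ and $x_{ij}=\Phi_1(v_i\otimes v_j)$, of degree $0$. The products $x_{11}x_{22}$ and $x_{12}x_{21}$ have the same leading term, a multiple of $\Phi_2(v_1v_2\otimes v_1v_2)$. So $x_{11}x_{22}-x_{12}x_{21}$ lies in the degree-zero part of $F_{\le0}=E_0\otimes_{S_0}E_0$, which is $\mathbb C\cdot 1$. This is the shape of the relation $ad-bc=1$ in $\mathbb C[\mathrm{SL}_2]\subset\mathbb C[T^*\mathrm{SL}_2]$: leading terms see the Cartan product, and the determinant drops to smaller support.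

\smallskip
For general $G$ we need the parity argument for arbitrary singular orbit closures (Section~\ref{sec:filtration}), the structure of $E_\lambda$ (Section~\ref{sec:E}), and the comparison of $\Phi_\lambda\Phi_\mu$ with $\Phi_{\lambda+\mu}$ (Section~\ref{sec:leading}). The last step requires a precise description of the product, which comes first.

\section{The product on $H$}\label{sec:product}

The functor $i^!$ is lax monoidal for convolution, and this makes $\mathcal A^b$ a ring object. We need to know in addition that the structure map is an isomorphism over any open set over which the convolution map is one. We therefore go through the construction.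

\subsection{Twisted products}
Given $Z,Z'$, choose $n$ such that $K_n=\ker(G_{\mathcal O}\to G_n)$ acts trivially on $Z'$. Let $Z_n\to Z$ be the $G_n$-torsor whose total space is the preimage of $Z$ in $G_{\mathcal K}$, divided by $K_n$. Consider
\[
Z\times Z'\xleftarrow{\ p\ }Z_n\times Z'\xrightarrow{\ q\ }Z\tilde\times Z':=Z_n\times^{G_n}Z'.
\]
Both maps are smooth of relative dimension $r:=\dim G_n$. They are equivariant for $G_{\mathcal O}\times G_n$, where $G_{\mathcal O}$ acts on $Z_n$ and on $Z$ from the left, and $G_n$ acts on $Z_n\times Z'$ by $k(y,x)=(yk^{-1},kx)$, on $Z\times Z'$ through $Z'$, and trivially on $Z\tilde\times Z'$. Since $q$ is the quotient by a free action of $G_n$, the functor $q^*\colon D_{G_{\mathcal O}}(Z\tilde\times Z')\to D_{G_{\mathcal O}\times G_n}(Z_n\times Z')$ is an equivalence, and $\mathcal M\tilde\boxtimes\mathcal N$ is defined by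
\[
q^*(\mathcal M\tilde\boxtimes\mathcal N)=p^*(\mathcal M\boxtimes\mathcal N).
\]
The same definitions apply to locally closed unions of orbits, such as $\mathrm{Gr}^\lambda$ and $\mathrm{Gr}^\mu$. The twisted product $\tilde\boxtimes$ is a bifunctor, compatible with restriction to open unions of orbits, and $\mathbb C_Z\tilde\boxtimes\mathbb C_{Z'}=\mathbb C_{Z\tilde\times Z'}$. Let $m\colon\mathrm{Gr}\tilde\times\mathrm{Gr}\to\mathrm{Gr}$ be induced by multiplication in $G_{\mathcal K}$. It is ind-proper, so $m_*=m_!$, and $\mathcal M\star\mathcal N=m_*(\mathcal M\tilde\boxtimes\mathcal N)$. Classes $x\colon\mathbb C\to\mathcal M[s]$ and $y\colon\mathbb C\to\mathcal N[t]$ give $x\tilde\boxtimes y\colon\mathbb C\to\mathcal M\tilde\boxtimes\mathcal N[s+t]$, which is a class in $H^{s+t}_{G_{\mathcal O}}(\mathrm{Gr},\mathcal M\star\mathcal N)$.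

The image of $m$ is controlled by the dominance order.

\begin{lemma}\label{lem:support}
For $\lambda,\mu\in X^+$ we have $m(\mathrm{Gr}^\lambda\tilde\times\mathrm{Gr}^\mu)\subset\overline{\mathrm{Gr}}{}^{\lambda+\mu}$. Hence $m(\overline{\mathrm{Gr}}{}^\lambda\tilde\times\overline{\mathrm{Gr}}{}^\mu)\subset\overline{\mathrm{Gr}}{}^{\lambda+\mu}$, while $m(\partial_\lambda\tilde\times\overline{\mathrm{Gr}}{}^\mu)$ and $m(\overline{\mathrm{Gr}}{}^\lambda\tilde\times\partial_\mu)$ are contained in $\partial_{\lambda+\mu}$.
\end{lemma}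

\begin{proof}
Let $g\in G_{\mathcal O}z^\lambda G_{\mathcal O}$, $h\in G_{\mathcal O}z^\mu G_{\mathcal O}$ and $gh\in G_{\mathcal O}z^\nu G_{\mathcal O}$ with $\nu\in X^+$. For a dominant weight $\chi$ of $G$ let $\mathrm{val}_\chi$ be the minimal valuation of the matrix entries in the irreducible $G$-module of highest weight $\chi$. It is unchanged by multiplication with $G_{\mathcal O}$ on either side, it satisfies $\mathrm{val}_\chi(gh)\ge\mathrm{val}_\chi(g)+\mathrm{val}_\chi(h)$, and $\mathrm{val}_\chi(z^\lambda)=\langle w_0\chi,\lambda\rangle$, where $w_0$ is the longest element of the Weyl group. So $\langle w_0\chi,\nu\rangle\ge\langle w_0\chi,\lambda+\mu\rangle$. As $-w_0$ permutes the dominant weights, $\langle\chi,\lambda+\mu-\nu\rangle\ge0$ for all dominant $\chi$, so $\lambda+\mu-\nu$ is a combination of simple coroots with nonnegative real coefficients. It also lies in the coroot lattice, because the component map from $G_{\mathcal K}$ to $\pi_0(G_{\mathcal K})$, the quotient of the coweight lattice by the coroot lattice, is a homomorphism.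 The simple coroots are a basis of that lattice, so $\nu\le\lambda+\mu$. The other statements follow: if $\lambda'\le\lambda$ and $\mu'\le\mu$, then $\lambda'+\mu'\le\lambda+\mu$, with equality only if $\lambda'=\lambda$ and $\mu'=\mu$.
\end{proof}

\subsection{Compatibility with the diagonal}
Write $\tilde i\colon\mathrm{Gr}\tilde\times\mathrm{Gr}\to(\mathrm{Gr}\tilde\times\mathrm{Gr})^b$ for the diagonal and $m_b=m^{\times b}$. For $\mathcal F\in D_{G_{\mathcal O}^b}(Z^b)$ and $\mathcal G\in D_{G_{\mathcal O}^b}(Z'^b)$ the objects $\mathcal F\tilde\boxtimes\mathcal G$ on $Z^b\tilde\times Z'^b=(Z\tilde\times Z')^b$ and $\mathcal F\star\mathcal G=m_{b!}(\mathcal F\tilde\boxtimes\mathcal G)$ are defined as above, with $G^b$ in place of $G$.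

\begin{lemma}\label{lem:diag}
There is a canonical isomorphism $i^!\mathcal F\tilde\boxtimes i^!\mathcal G\cong\tilde i^!(\mathcal F\tilde\boxtimes\mathcal G)$.
\end{lemma}

\begin{proof}
The idea is to compare both sides on $Z_n\times Z'$, where the shifts coming from $p$ and from $q$ cancel. Let $i_n$ be the diagonal of $Z_n\times Z'$, equivariant along the diagonal homomorphism $G_{\mathcal O}\times G_n\to(G_{\mathcal O}\times G_n)^b$, let $i'$ be the diagonal of $Z\times Z'$, and put $p_b=p^{\times b}$, $q_b=q^{\times b}$. Then $p_bi_n=i'p$ and $q_bi_n=\tilde iq$. Since $p$ and $p_b$ are smooth, $p^!=p^*[2r]$ and $p_b^!=p_b^*[2br]$. Hence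
\[
i_n^!p_b^*=i_n^!p_b^![-2br]=p^!i'^![-2br]=p^*i'^![2r-2br],
\]
and in the same way $i_n^!q_b^*=q^*\tilde i^![2r-2br]$. Therefore
\[
q^*\tilde i^!(\mathcal F\tilde\boxtimes\mathcal G)[2r-2br]=i_n^!q_b^*(\mathcal F\tilde\boxtimes\mathcal G)=i_n^!p_b^*(\mathcal F\boxtimes\mathcal G)=p^*i'^!(\mathcal F\boxtimes\mathcal G)[2r-2br].
\]
By the K\"unneth formula for $!$-pullback, $i'^!(\mathcal F\boxtimes\mathcal G)=i^!\mathcal F\boxtimes i^!\mathcal G$, and $p^*(i^!\mathcal F\boxtimes i^!\mathcal G)=q^*(i^!\mathcal F\tilde\boxtimes i^!\mathcal G)$ by definition. Since $q^*$ is an equivalence, the claim follows.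
\end{proof}

From $m_b\tilde i=im$ and the unit of adjunction we get $\tilde i^!\to\tilde i^!m_b^!m_{b!}=m^!i^!m_{b!}$, that is, a natural map $\varepsilon\colon m_!\tilde i^!\to i^!m_{b!}$. Together with Lemma~\ref{lem:diag} it gives
\begin{equation}\label{eq:lax}
i^!\mathcal F\star i^!\mathcal G\;\cong\;m_!\tilde i^!(\mathcal F\tilde\boxtimes\mathcal G)\xrightarrow{\ \varepsilon\ }i^!(\mathcal F\star\mathcal G).
\end{equation}

\begin{lemma}\label{lem:laxiso}
Let $\mathcal F,\mathcal G$ be as above, let $Y$ contain $m(Z\tilde\times Z')$, and let $U\subset Y$ be an open union of orbits such that $m\colon(Z\tilde\times Z')\cap m^{-1}(U)\to U$ is an isomorphism. Then \eqref{eq:lax} is an isomorphism over $U$.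
\end{lemma}

\begin{proof}
All functors involved commute with restriction to the open subsets $U\subset Y$ and $U^b\subset Y^b$ and to their preimages under $m$ and $m_b$, and $i^{-1}(U^b)=U$. Over $U^b$ the map $m_b$ is the $b$-th power of the isomorphism in the hypothesis. So over $U$ both the unit $\mathrm{id}\to m_b^!m_{b!}$ and the counit $m_!m^!\to\mathrm{id}$, from which $\varepsilon$ is composed, are isomorphisms.
\end{proof}

Finally there is the reordering isomorphism $\varrho\colon(\boxtimes_k\mathcal F_k)\star(\boxtimes_k\mathcal G_k)\cong\boxtimes_k(\mathcal F_k\star\mathcal G_k)$. The ring structure of $\mathcal A^b$ is the composite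
\begin{equation}\label{eq:ring}
\mathcal A^b\star\mathcal A^b\xrightarrow{\eqref{eq:lax}}i^!\bigl(\mathcal A_R^{\boxtimes b}\star\mathcal A_R^{\boxtimes b}\bigr)\overset{\varrho}{\cong}i^!\bigl((\mathcal A_R\star\mathcal A_R)^{\boxtimes b}\bigr)\xrightarrow{\,i^!(m_{\mathcal A}^{\boxtimes b})\,}i^!\bigl(\mathcal A_R^{\boxtimes b}\bigr)=\mathcal A^b ,
\end{equation}
and the product of $x,y\in H$ is the image of $x\tilde\boxtimes y$ under it. The unit is the image of $1\in H^0_{G_{\mathcal O}}(\mathrm{pt})=H^0_{G_{\mathcal O}}(\mathrm{Gr},\mathbf 1)$ under the map $\mathbf 1=i^!(\mathbf 1^{\boxtimes b})\to\mathcal A^b$ induced by the unit $\mathbf 1\to\mathcal A_R$.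

\begin{remark}[Signs]\label{rem:signs}
Different sign conventions change $\varrho$ only by signs depending on the connected components that carry the $\mathcal F_k,\mathcal G_k$. We use only that $\varrho$ is an isomorphism, commutes with open restriction, and is natural for morphisms of even degree. So the argument is valid for any convention.
\end{remark}

\section{The support filtration}\label{sec:filtration}

To compute $H$ orbit by orbit we must know that the long exact sequences for supports break into short ones. This is a parity argument, with \eqref{eq:parity-d}, \eqref{eq:S} and (I2) as its ingredients.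

\begin{lemma}\label{lem:split}
For all $\lambda,\mu\in X^+$ the complexes $j_\lambda^*\mathrm{IC}^\mu$ and $j_\lambda^!\mathrm{IC}^\mu$ are finite direct sums of objects $\mathbb C_{\mathrm{Gr}^\lambda}[n]$ with $n\equiv d_\mu\pmod2$.
\end{lemma}

\begin{proof}
By (I2), $j_\lambda^*\mathrm{IC}^\mu$ has cohomology sheaves only in degrees $\equiv d_\mu$, and they are trivial local systems. By Verdier duality the same holds for $j_\lambda^!\mathrm{IC}^\mu$, because the dual of $\mathbb C_{\mathrm{Gr}^\lambda}$ is $\mathbb C_{\mathrm{Gr}^\lambda}[2d_\lambda]$. The connecting maps of the truncation triangles are, by induction, given by elements of $\mathrm{Ext}^{\mathrm{odd}}_{G_{\mathcal O}}(\mathbb C_{\mathrm{Gr}^\lambda},\mathbb C_{\mathrm{Gr}^\lambda})=S_\lambda^{\mathrm{odd}}=0$. So the triangles split.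
\end{proof}

Let $\delta_\lambda\colon\mathrm{Gr}^\lambda\to(\mathrm{Gr}^\lambda)^b$ be the diagonal, a closed embedding of smooth varieties of codimension $(b-1)d_\lambda$. So
\begin{equation}\label{eq:delta}
\delta_\lambda^!\,\mathbb C=\mathbb C[-2(b-1)d_\lambda].
\end{equation}

Let $\mathcal N=i^!(\boxtimes_k\mathcal P_k)$, where each $\mathcal P_k$ is a (possibly infinite) direct sum of sheaves $\mathrm{IC}^\nu$; for instance $\mathcal N=\mathcal A^b$. For a closed finite union $Z$ of orbits let
\[
F_Z(\mathcal N)\subset H_{G_{\mathcal O}}(\mathrm{Gr},\mathcal N)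
\]
be the image of $H_{G_{\mathcal O}}(Z,i_Z^!\mathcal N)$. A morphism $\mathcal N\to\mathcal N'[n]$ maps $F_Z(\mathcal N)$ to $F_Z(\mathcal N')$, and $F_Z(\mathcal N)=H_{G_{\mathcal O}}(\mathrm{Gr},\mathcal N)$ if $\mathcal N$ is supported on $Z$.

\begin{proposition}\label{prop:filtration}
Let $\mathcal N$ be as above.
\begin{enumerate}
\item[(a)] $j_\lambda^!\mathcal N=\delta_\lambda^!(\boxtimes_kj_\lambda^!\mathcal P_k)$, and $H_{G_{\mathcal O}}(\mathrm{Gr}^\lambda,j_\lambda^!\mathcal N)$ is a free $S_\lambda$-module in degrees $\equiv b\,d_\lambda\pmod2$.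
\item[(b)] $H_{G_{\mathcal O}}(Z,i_Z^!\mathcal N)\to F_Z(\mathcal N)$ is an isomorphism, and $H_{G_{\mathcal O}}(\mathrm{Gr},\mathcal N)=\bigcup_ZF_Z(\mathcal N)$.
\item[(c)] If $Z=Z'\sqcup\mathrm{Gr}^\lambda$ with $Z'$ closed, restriction to $\mathrm{Gr}^\lambda$ gives a short exact sequence
\begin{equation}\label{eq:ses}
0\to F_{Z'}(\mathcal N)\to F_Z(\mathcal N)\to H_{G_{\mathcal O}}(\mathrm{Gr}^\lambda,j_\lambda^!\mathcal N)\to0 .
\end{equation}
\end{enumerate}
\end{proposition}

\begin{proof}
All statements are compatible with direct sums; for the second half of (b) note that a class has components in finitely many summands only. So let $\mathcal P_k=\mathrm{IC}^{\lambda_k}$. If the $\lambda_k$ do not all lie in one component, then $\mathcal N=0$; otherwise $\mathcal N$ is supported on their common component.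

(a) Since $i\,j_\lambda=(j_\lambda)^{\times b}\delta_\lambda$, the formula follows from the K\"unneth formula for $!$-pullback. If $\lambda$ is in the component of all $\lambda_k$, then Lemma~\ref{lem:split} and \eqref{eq:delta} show that $j_\lambda^!\mathcal N$ is a sum of sheaves $\mathbb C[n_1+\dots+n_b-2(b-1)d_\lambda]$ with $n_k\equiv d_{\lambda_k}\equiv d_\lambda$, by \eqref{eq:parity-d}. Its cohomology is a sum of copies of $S_\lambda$ shifted by integers of the parity of $b\,d_\lambda$. For other $\lambda$ it is zero.

(b), (c) Let $Z=Z'\sqcup\mathrm{Gr}^\lambda$ be as in (c). There is a long exact sequence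
\[
\cdots\to H^n(Z',i_{Z'}^!\mathcal N)\to H^n(Z,i_Z^!\mathcal N)\to H^n(\mathrm{Gr}^\lambda,j_\lambda^!\mathcal N)\to H^{n+1}(Z',i_{Z'}^!\mathcal N)\to\cdots .
\]
By (a), \eqref{eq:parity-d} and induction on the number of orbits, all its terms live in one parity, namely that of $b\,d_{\lambda_1}$. So the connecting maps vanish, and
\[
0\to H(Z',i_{Z'}^!\mathcal N)\to H(Z,i_Z^!\mathcal N)\to H(\mathrm{Gr}^\lambda,j_\lambda^!\mathcal N)\to0
\]
is exact. Now $\mathcal N$ is supported on some closed finite union $Z_0$ of orbits. For any $Z$ we get from $Z$ to $Z\cup Z_0$ by adding one orbit at a time through closed unions, so $H(Z,i_Z^!\mathcal N)$ injects into $H(Z\cup Z_0,i_{Z\cup Z_0}^!\mathcal N)=H(\mathrm{Gr},\mathcal N)$. This proves (b), and the short exact sequence becomes \eqref{eq:ses}.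
\end{proof}

\begin{remark}
Parity is essential here. If connecting maps could be nonzero, a class on $\mathrm{Gr}^\lambda$ might not extend to $\overline{\mathrm{Gr}}{}^\lambda$, and the classes $\xi_\lambda$ of Section~\ref{sec:leading} might not exist.
\end{remark}

Write $F_Z=F_Z(\mathcal A^b)$, $F_{\le\lambda}=F_{\overline{\mathrm{Gr}}{}^\lambda}$ and $F_{<\lambda}=F_{\partial_\lambda}$. The filtration is multiplicative. Indeed, let $Y=m(Z\tilde\times Z')$, which is closed because $m$ is proper on $Z\tilde\times Z'$. The composite $i_{Z*}i_Z^!\mathcal A^b\star i_{Z'*}i_{Z'}^!\mathcal A^b\to\mathcal A^b\star\mathcal A^b\to\mathcal A^b$ has source supported on $Y$, so it factors through $i_{Y*}i_Y^!\mathcal A^b$; thus $F_ZF_{Z'}\subset F_Y$. With Lemma~\ref{lem:support} this gives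
\begin{equation}\label{eq:mult}
F_{\le\lambda}F_{\le\mu}\subset F_{\le\lambda+\mu},\qquad F_{<\lambda}F_{\le\mu}+F_{\le\lambda}F_{<\mu}\subset F_{<\lambda+\mu}.
\end{equation}

\section{The spaces $E_\lambda$}\label{sec:E}

A layer of the filtration involves $j_\lambda^!\mathcal A_R$, to which infinitely many summands of $\mathcal A_R$ may contribute. The way to produce all its sections from finitely much data is to use maps out of $\mathrm{IC}^\lambda$. Let
\[
E_\lambda=\mathrm{Ext}^\bullet_{G_{\mathcal O}}(\mathrm{IC}^\lambda,\mathcal A_R),\qquad E_\lambda^0=V_\lambda .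
\]
The module $V^{\lambda+\mu}$ occurs exactly once in $V^\lambda\otimes V^\mu$. Fix a nonzero map $\iota_{\lambda,\mu}\colon\mathrm{IC}^{\lambda+\mu}\hookrightarrow\mathrm{IC}^\lambda\star\mathrm{IC}^\mu$; it is unique up to a scalar, and we take the canonical one if $\lambda$ or $\mu$ is $0$. Define
\[
E_\lambda\otimes E_\mu\to E_{\lambda+\mu},\qquad f\cdot g=m_{\mathcal A}\circ(f\star g)\circ\iota_{\lambda,\mu}.
\]
For $\lambda=\mu=0$ this is the product of $E_0$ in \eqref{eq:E0}. For subspaces, $A\cdot B$ denotes the span of the products. Note that $j_\lambda^!\mathrm{IC}^\lambda=j_\lambda^*\mathrm{IC}^\lambda=\mathbb C[d_\lambda]$, since $\mathrm{Gr}^\lambda$ is open in the support.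

\begin{lemma}\label{lem:E}
Let $\lambda,\mu\in X^+$.
\begin{enumerate}
\item[(a)] $V_\lambda\cdot V_\mu=V_{\lambda+\mu}$.
\item[(b)] $E_0\cdot V_\lambda=E_\lambda$.
\item[(c)] $E_\lambda$ is in even degrees, and $f\mapsto j_\lambda^!f$ is a surjection $E_\lambda\to\mathrm{Ext}^\bullet_{G_{\mathcal O}}(\mathbb C_{\mathrm{Gr}^\lambda}[d_\lambda],j_\lambda^!\mathcal A_R)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Evaluation at $1$ is an algebra homomorphism $\mathbb C[\check G]\to\mathbb C$. So under $V_\lambda\cong(V^\lambda)^*$ the product becomes the map $(V^\lambda)^*\otimes(V^\mu)^*\to(V^{\lambda+\mu})^*$ dual to the injection $V^{\lambda+\mu}\subset V^\lambda\otimes V^\mu$. It is surjective.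

(b) By duality we reduce to the fact that, for a $\check G$-module $U$, the $\mathbb C[\check G]$-module $\mathbb C[\check G]\otimes U^*$ is freely generated by its $\check G$-invariants. The object $P=\mathrm{IC}^\lambda=\mathcal S(U)$, with $U=V^\lambda$, has the dual $D=\mathcal S(U^*)$ in the perverse Satake category. The duality data remain duality data in the monoidal derived category. So for every $\mathcal X$ there is an isomorphism
\[
\mathrm{Ext}^n(P,\mathcal X)\cong\mathrm{Ext}^n(\mathbf 1,\mathcal X\star D),\qquad f\mapsto(f\star D)\circ\mathrm{coev},\qquad \mathrm{coev}\colon\mathbf 1\to P\star D .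
\]
For $v\in V_\lambda$ let $\hat v\colon\mathbf 1\to\mathcal A_R\star D$ be the corresponding map. For $e\in E_0^n$ the element $e\cdot v=m_{\mathcal A}\circ(e\star v)$ corresponds to
\[
\mathbf 1\xrightarrow{\ e\ }\mathcal A_R[n]\xrightarrow{\ \mathrm{id}\star\hat v\ }\mathcal A_R\star\mathcal A_R\star D[n]\xrightarrow{\ m_{\mathcal A}\star D\ }\mathcal A_R\star D[n].
\]
So the map $E_0\otimes V_\lambda=\mathrm{Ext}^\bullet(\mathbf 1,\mathcal A_R\otimes V_\lambda)\to\mathrm{Ext}^\bullet(\mathbf 1,\mathcal A_R\star D)\cong E_\lambda$ is induced by a morphism $\mathcal A_R\otimes V_\lambda\to\mathcal A_R\star D$, and it suffices to see that this morphism is an isomorphism. It is the $\mathcal S$-image of multiplication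
\[
\mathbb C[\check G]\otimes(\mathbb C[\check G]\otimes U^*)^{\check G}\to\mathbb C[\check G]\otimes U^*,\qquad h\otimes\varphi\mapsto h\varphi .
\]
Here $(\mathbb C[\check G]\otimes U^*)^{\check G}$ is the space of $\check G$-equivariant maps $\varphi\colon\check G\to U^*$, and evaluation at any point of $\check G$ is a bijection from it onto $U^*$. So the multiplication map is a $\mathbb C[\check G]$-linear map between free modules of the same finite rank $\dim U$ that is bijective on all fibers; its determinant vanishes nowhere, so it is an isomorphism.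

(c) We may replace $\mathcal A_R$ by a summand $\mathrm{IC}^\mu$ with $\mu$ in the component of $\lambda$; for other $\mu$ both sides vanish. Let $i_\partial\colon\partial_\lambda\hookrightarrow\mathrm{Gr}$ be the inclusion. Applying $\mathrm{Ext}^\bullet(-,\mathrm{IC}^\mu)$ to the triangle $j_{\lambda!}j_\lambda^*\mathrm{IC}^\lambda\to\mathrm{IC}^\lambda\to i_{\partial*}i_\partial^*\mathrm{IC}^\lambda$ gives an exact sequence
\[
\mathrm{Ext}^\bullet(i_\partial^*\mathrm{IC}^\lambda,i_\partial^!\mathrm{IC}^\mu)\to\mathrm{Ext}^\bullet(\mathrm{IC}^\lambda,\mathrm{IC}^\mu)\to\mathrm{Ext}^\bullet(j_\lambda^*\mathrm{IC}^\lambda,j_\lambda^!\mathrm{IC}^\mu)\to\mathrm{Ext}^{\bullet+1}(i_\partial^*\mathrm{IC}^\lambda,i_\partial^!\mathrm{IC}^\mu),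
\]
whose middle map is $f\mapsto j_\lambda^!f$. By the same triangles for the orbits in $\partial_\lambda$, the groups $\mathrm{Ext}^\bullet(i_\partial^*\mathrm{IC}^\lambda,i_\partial^!\mathrm{IC}^\mu)$ are built by extensions from subquotients of $\mathrm{Ext}^\bullet(j_\nu^*\mathrm{IC}^\lambda,j_\nu^!\mathrm{IC}^\mu)$ with $\nu<\lambda$. By Lemma~\ref{lem:split} and \eqref{eq:S}, these groups, also for $\nu=\lambda$, are nonzero only in degrees $\equiv d_\lambda+d_\mu\equiv0\pmod2$. So $\mathrm{Ext}^\bullet(i_\partial^*\mathrm{IC}^\lambda,i_\partial^!\mathrm{IC}^\mu)$ and $\mathrm{Ext}^\bullet(j_\lambda^*\mathrm{IC}^\lambda,j_\lambda^!\mathrm{IC}^\mu)$ are in even degrees. Hence $\mathrm{Ext}^\bullet(\mathrm{IC}^\lambda,\mathrm{IC}^\mu)$ is too, and the last map of the sequence vanishes, since it raises degrees by one.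
\end{proof}

\section{The classes $\Phi_\lambda$ and their leading terms}\label{sec:leading}

On $\mathrm{Gr}^\lambda$ the sheaf $i^!((\mathrm{IC}^\lambda)^{\boxtimes b})$ is a shifted constant sheaf. We extend its generator to a class $\xi_\lambda$ on $\overline{\mathrm{Gr}}{}^\lambda$ and push it forward along maps $\mathrm{IC}^\lambda\to\mathcal A_R$. Two classes with the same restriction to the open orbit differ by a class from the boundary, so leading terms of products can be computed on the open orbit.

\subsection{Construction}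
By \eqref{eq:delta}, $\delta_\lambda^!(\mathbb C[d_\lambda]^{\boxtimes b})=\mathbb C[(2-b)d_\lambda]$. So there is an isomorphism, unique up to a scalar,
\[
\xi_\lambda^\circ\colon\mathbb C_{\mathrm{Gr}^\lambda}\xrightarrow{\ \sim\ }\delta_\lambda^!(\mathbb C[d_\lambda]^{\boxtimes b})[(b-2)d_\lambda],\qquad H^{(b-2)d_\lambda}_{G_{\mathcal O}}\bigl(\mathrm{Gr}^\lambda,\delta_\lambda^!(\mathbb C[d_\lambda]^{\boxtimes b})\bigr)=\mathbb C\,\xi_\lambda^\circ .
\]
The object $i^!((\mathrm{IC}^\lambda)^{\boxtimes b})$ is supported on $\overline{\mathrm{Gr}}{}^\lambda$ and restricts to $\delta_\lambda^!(\mathbb C[d_\lambda]^{\boxtimes b})$ on $\mathrm{Gr}^\lambda$. By Proposition~\ref{prop:filtration}(c) for this object and $Z=\overline{\mathrm{Gr}}{}^\lambda$, we can choose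
\[
\xi_\lambda\in H^{(b-2)d_\lambda}_{G_{\mathcal O}}\bigl(\mathrm{Gr},i^!((\mathrm{IC}^\lambda)^{\boxtimes b})\bigr)\quad\text{with}\quad\xi_\lambda|_{\mathrm{Gr}^\lambda}=\xi_\lambda^\circ .
\]
For homogeneous $f_k\in E_\lambda^{n_k}$ put
\[
\Phi_\lambda(f_1\otimes\cdots\otimes f_b)=i^!(f_1\boxtimes\cdots\boxtimes f_b)_*(\xi_\lambda)\in F_{\le\lambda},\quad\text{of degree }\textstyle\sum_kn_k+(b-2)d_\lambda ,
\]
and extend linearly to $E_\lambda^{\otimes b}$. All $n_k$ are even, so no signs arise.

\begin{proposition}\label{prop:layer}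
$F_{\le\lambda}=\Phi_\lambda(E_\lambda^{\otimes b})+F_{<\lambda}$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:filtration}, $F_{\le\lambda}/F_{<\lambda}=H_{G_{\mathcal O}}(\mathrm{Gr}^\lambda,\delta_\lambda^!(\boxtimes_kj_\lambda^!\mathcal A_R))$. By naturality the class of $\Phi_\lambda(\otimes f_k)$ in it is $\delta_\lambda^!(\boxtimes_kj_\lambda^!f_k)_*(\xi_\lambda^\circ)$. By Lemma~\ref{lem:split}, $j_\lambda^!\mathcal A_R$ is a direct sum of sheaves $\mathbb C[n]$, with $n\equiv d_\lambda\pmod2$ by \eqref{eq:parity-d}. So the layer is spanned by the contributions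
\[
H_{G_{\mathcal O}}(\mathrm{Gr}^\lambda,\delta_\lambda^!(\mathbb C[n_1]\boxtimes\dots\boxtimes\mathbb C[n_b]))=S_\lambda\cdot\gamma ,
\]
one for each choice of $b$ summands $\mathbb C[n_1],\dots,\mathbb C[n_b]$ of $j_\lambda^!\mathcal A_R$, with $\gamma$ a generator. It remains to hit $a\gamma$ for homogeneous $a\in S_\lambda$. Let
\[
\kappa_k\colon\mathbb C[d_\lambda]\to j_\lambda^!\mathcal A_R[d_\lambda-n_k]
\]
be the inclusion of the chosen summand, shifted. Then $\delta_\lambda^!(\boxtimes_k\kappa_k)$ maps $\delta_\lambda^!(\mathbb C[d_\lambda]^{\boxtimes b})$ isomorphically onto the chosen summand, up to a shift, so it sends $\xi_\lambda^\circ$ to a nonzero multiple of $\gamma$. Now replace $\kappa_1$ by $a\kappa_1$. On sums of shifted constant sheaves $\delta_\lambda^!$ is $\delta_\lambda^*$ tensored with $\delta_\lambda^!\mathbb C$, so the effect is multiplication by $\delta_\lambda^*(a\boxtimes1\boxtimes\cdots\boxtimes1)=a$, and $\xi_\lambda^\circ$ is sent to a nonzero multiple of $a\gamma$. By Lemma~\ref{lem:E}(c), the elements $a\kappa_1,\kappa_2,\dots,\kappa_b$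 are of the form $j_\lambda^!f_k$ with $f_k\in E_\lambda$.
\end{proof}

\subsection{Leading terms of products}
We now compare $\xi_\lambda\cdot\xi_\mu$ with $\xi_{\lambda+\mu}$. The geometric input is the generalization of the lattice computation in Section~\ref{sec:pgl2}.

\begin{lemma}\label{lem:open}
Let $Y^\circ$ be the preimage of $\mathrm{Gr}^{\lambda+\mu}$ under $m\colon\overline{\mathrm{Gr}}{}^\lambda\tilde\times\overline{\mathrm{Gr}}{}^\mu\to\overline{\mathrm{Gr}}{}^{\lambda+\mu}$. Then $Y^\circ\subset\mathrm{Gr}^\lambda\tilde\times\mathrm{Gr}^\mu$, and $m\colon Y^\circ\to\mathrm{Gr}^{\lambda+\mu}$ is an isomorphism. Moreover $\iota_{\lambda,\mu}$ restricts on $\mathrm{Gr}^{\lambda+\mu}$ to an isomorphism $\mathbb C[d_{\lambda+\mu}]\cong(\mathrm{IC}^\lambda\star\mathrm{IC}^\mu)|_{\mathrm{Gr}^{\lambda+\mu}}$.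
\end{lemma}

\begin{proof}
The module $V^{\lambda+\mu}$ has multiplicity one in $V^\lambda\otimes V^\mu$, and the other constituents are $V^\nu$ with $\nu<\lambda+\mu$. So $\mathrm{IC}^\lambda\star\mathrm{IC}^\mu$ is the sum of $\mathrm{IC}^{\lambda+\mu}$ and sheaves supported on $\partial_{\lambda+\mu}$, which proves the last statement.

By Lemma~\ref{lem:support}, $m$ maps $\partial_\lambda\tilde\times\overline{\mathrm{Gr}}{}^\mu$ and $\overline{\mathrm{Gr}}{}^\lambda\tilde\times\partial_\mu$ into $\partial_{\lambda+\mu}$. So $Y^\circ$ is an open subset of $\mathrm{Gr}^\lambda\tilde\times\mathrm{Gr}^\mu$. It is nonempty, because the point given by $(z^\lambda,z^\mu)$ lies over $z^{\lambda+\mu}$. Hence $Y^\circ$ is smooth and irreducible of dimension $d_\lambda+d_\mu=d_{\lambda+\mu}$. The map $Y^\circ\to\mathrm{Gr}^{\lambda+\mu}$ is proper and equivariant over a homogeneous space. So it is surjective, and by generic smoothness and homogeneity it is smooth, of relative dimension $0$. Thus it is finite \'etale. The pushforward of $\mathbb C_{Y^\circ}[d_{\lambda+\mu}]=(\mathrm{IC}^\lambda\tilde\boxtimes\mathrm{IC}^\mu)|_{Y^\circ}$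 is $(\mathrm{IC}^\lambda\star\mathrm{IC}^\mu)|_{\mathrm{Gr}^{\lambda+\mu}}\cong\mathbb C[d_{\lambda+\mu}]$, of rank one. So the degree is $1$ and the map is an isomorphism.
\end{proof}

\begin{proposition}\label{prop:leading}
For all $\lambda,\mu\in X^+$ there is a scalar $c=c_{\lambda,\mu}\ne0$ such that for all $f_k\in E_\lambda$ and $g_k\in E_\mu$
\[
\Phi_\lambda(\textstyle\bigotimes_kf_k)\,\Phi_\mu(\bigotimes_kg_k)\in c\,\Phi_{\lambda+\mu}(\bigotimes_kf_k\cdot g_k)+F_{<\lambda+\mu}.
\]
\end{proposition}

\begin{proof}
We may take the $f_k,g_k$ homogeneous; their degrees are even. By naturality of \eqref{eq:lax} and $\varrho$ and by \eqref{eq:ring},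
\begin{equation}\label{eq:prodxi}
\Phi_\lambda(\textstyle\bigotimes_kf_k)\,\Phi_\mu(\bigotimes_kg_k)=i^!\bigl(\boxtimes_k\,m_{\mathcal A}\circ(f_k\star g_k)\bigr)_*(\xi_\lambda\cdot\xi_\mu),
\end{equation}
where $\xi_\lambda\cdot\xi_\mu\in H_{G_{\mathcal O}}(\mathrm{Gr},\mathcal N)$, with $\mathcal N=i^!((\mathrm{IC}^\lambda\star\mathrm{IC}^\mu)^{\boxtimes b})$, is the image of $\xi_\lambda\tilde\boxtimes\xi_\mu$ under \eqref{eq:lax} and $\varrho$. In the same group consider $\xi'=i^!(\iota_{\lambda,\mu}^{\boxtimes b})_*(\xi_{\lambda+\mu})$. Both classes have degree $(b-2)(d_\lambda+d_\mu)=(b-2)d_{\lambda+\mu}$.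

\smallskip
\emph{On $\mathrm{Gr}^{\lambda+\mu}$ both classes restrict to nonzero elements of the same line.} By the last statement of Lemma~\ref{lem:open}, $\iota_{\lambda,\mu}$ identifies $\mathcal N|_{\mathrm{Gr}^{\lambda+\mu}}$ with $\delta_{\lambda+\mu}^!(\mathbb C[d_{\lambda+\mu}]^{\boxtimes b})$. So its cohomology in degree $(b-2)d_{\lambda+\mu}$ is the line spanned by the image of $\xi_{\lambda+\mu}^\circ$, and this image is the restriction of $\xi'$.

Next consider $\xi_\lambda\cdot\xi_\mu$. By Lemma~\ref{lem:open} and Lemma~\ref{lem:laxiso}, applied to $\mathcal F=(\mathrm{IC}^\lambda)^{\boxtimes b}$, $\mathcal G=(\mathrm{IC}^\mu)^{\boxtimes b}$, $Z=\overline{\mathrm{Gr}}{}^\lambda$, $Z'=\overline{\mathrm{Gr}}{}^\mu$, $Y=\overline{\mathrm{Gr}}{}^{\lambda+\mu}$ and $U=\mathrm{Gr}^{\lambda+\mu}$, the map \eqref{eq:lax} is an isomorphism over $\mathrm{Gr}^{\lambda+\mu}$; so is $\varrho$. On $Y^\circ\subset\mathrm{Gr}^\lambda\tilde\times\mathrm{Gr}^\mu$ the class $\xi_\lambda\tilde\boxtimes\xi_\mu$ restricts to $\xi_\lambda^\circ\tilde\boxtimes\xi_\mu^\circ$,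 which is an isomorphism of complexes because $\xi_\lambda^\circ$ and $\xi_\mu^\circ$ are. Transporting it along the isomorphism $m\colon Y^\circ\to\mathrm{Gr}^{\lambda+\mu}$, we see that $(\xi_\lambda\cdot\xi_\mu)|_{\mathrm{Gr}^{\lambda+\mu}}$ is an isomorphism from $\mathbb C$ onto a shift of $\mathcal N|_{\mathrm{Gr}^{\lambda+\mu}}$. In particular it is nonzero.

\smallskip
So there is $c\ne0$, depending only on $\lambda,\mu$ and the choices of the $\xi$'s and of $\iota_{\lambda,\mu}$, such that $\xi_\lambda\cdot\xi_\mu-c\,\xi'$ vanishes on $\mathrm{Gr}^{\lambda+\mu}$. The sheaf $\mathrm{IC}^\lambda\star\mathrm{IC}^\mu$ is a finite sum of sheaves $\mathrm{IC}^\nu$ and $\mathcal N$ is supported on $\overline{\mathrm{Gr}}{}^{\lambda+\mu}$. So \eqref{eq:ses} applies to $\mathcal N$ and shows that the difference lies in $F_{\partial_{\lambda+\mu}}(\mathcal N)$. Its image under $i^!(\boxtimes_k\,m_{\mathcal A}\circ(f_k\star g_k))_*$ lies in $F_{<\lambda+\mu}$. The image of $\xi'$ is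
\[
i^!\bigl(\boxtimes_k\,m_{\mathcal A}\circ(f_k\star g_k)\circ\iota_{\lambda,\mu}\bigr)_*(\xi_{\lambda+\mu})=\Phi_{\lambda+\mu}(\textstyle\bigotimes_kf_k\cdot g_k).
\]
With \eqref{eq:prodxi} this proves the proposition.
\end{proof}

\section{Proof of the theorem}

Let $\mathcal R\subset H$ be the subalgebra generated by $\Phi_0$ of the degree-$2$ part of $E_0^{\otimes b}$, which is $\check{\mathfrak g}^{\oplus b}$ by \eqref{eq:E0}, and by the spaces $\Phi_\omega(V_\omega^{\otimes b})$, $\omega\in\Omega$. As $\Phi_\omega$ raises degrees by $(b-2)d_\omega$ and $V_\omega\cong(V^\omega)^*$, these generators have the degrees and the number stated in Theorem~\ref{thm:main}. We show that $\mathcal R=H$.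

\smallskip
\emph{Step 1: $\Phi_0(E_0^{\otimes b})\subset\mathcal R$.} Since $\partial_0=\varnothing$, we have $F_{<0}=0$, and Proposition~\ref{prop:leading} with $\lambda=\mu=0$ reads
\[
\Phi_0(\mathbf e)\,\Phi_0(\mathbf e')=c_{0,0}\,\Phi_0(\mathbf e\mathbf e'),\qquad\mathbf e,\mathbf e'\in E_0^{\otimes b},\quad c_{0,0}\ne0 .
\]
By \eqref{eq:E0} the algebra $E_0^{\otimes b}\cong\mathrm{Sym}(\check{\mathfrak g}[-2])^{\otimes b}$ is generated by its degree-$2$ part. So $\Phi_0$ of a monomial of positive length in degree-$2$ elements lies in $\mathcal R$. The empty monomial $1\in E_0^{\otimes b}$ is given by $f_k=(\mathbf 1\to\mathcal A_R)$ for all $k$, and $\xi_0$ is a nonzero multiple of $1\in H^0_{G_{\mathcal O}}(\mathrm{pt})$. So $\Phi_0(1)$ is a nonzero multiple of the unit of $H$, by the description of the unit after \eqref{eq:ring}.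

\smallskip
\emph{Step 2: $F_Z\subset\mathcal R$ for all $Z$,} by induction on the number of orbits in $Z$. The case $Z=\varnothing$ is trivial. Let $\mathrm{Gr}^\lambda$ be open in $Z$ and $Z'=Z\setminus\mathrm{Gr}^\lambda$. By induction $F_{Z'}\subset\mathcal R$. Since $\partial_\lambda\subset Z'$, also $F_{<\lambda}\subset F_{Z'}\subset\mathcal R$. By \eqref{eq:ses} for $Z$ and for $\overline{\mathrm{Gr}}{}^\lambda\subset Z$, restriction to $\mathrm{Gr}^\lambda$ identifies both $F_Z/F_{Z'}$ and $F_{\le\lambda}/F_{<\lambda}$ with $H_{G_{\mathcal O}}(\mathrm{Gr}^\lambda,j_\lambda^!\mathcal A^b)$. So by Proposition~\ref{prop:layer}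
\[
F_Z=F_{\le\lambda}+F_{Z'}=\Phi_\lambda(E_\lambda^{\otimes b})+F_{Z'},
\]
and it remains to show $\Phi_\lambda(E_\lambda^{\otimes b})\subset\mathcal R$. Write $\lambda=\omega_1+\dots+\omega_n$ with $\omega_j\in\Omega$. If $n=0$, then $\lambda=0$ and Step 1 applies. Let $n\ge1$ and $\sigma_j=\omega_j+\dots+\omega_n$. By Lemma~\ref{lem:E}(b) and repeated use of Lemma~\ref{lem:E}(a), $E_\lambda^{\otimes b}$ is spanned by the elements $\bigotimes_{k=1}^b e_k\cdot w_{k,1}$ with $e_k\in E_0$ homogeneous and
\[
w_{k,n}=v_{k,n},\qquad w_{k,j}=v_{k,j}\cdot w_{k,j+1}\in V_{\sigma_j}\ (j<n),\qquad v_{k,j}\in V_{\omega_j}.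
\]
We claim that, for each $j$,
\begin{equation}\label{eq:iter}
\Phi_{\sigma_j}(\textstyle\bigotimes_kw_{k,j})\in c_j\,\Phi_{\omega_j}(\bigotimes_kv_{k,j})\bigl(\Phi_{\omega_{j+1}}(\bigotimes_kv_{k,j+1})\cdots\Phi_{\omega_n}(\bigotimes_kv_{k,n})\bigr)+F_{<\sigma_j},\qquad c_j\ne0 ,
\end{equation}
with the product bracketed from the right. For $j=n$ this is trivial, with $c_n=1$. For $j<n$, Proposition~\ref{prop:leading} gives
\[
\Phi_{\sigma_j}(\textstyle\bigotimes_kw_{k,j})\in c_{\omega_j,\sigma_{j+1}}^{-1}\,\Phi_{\omega_j}(\bigotimes_kv_{k,j})\,\Phi_{\sigma_{j+1}}(\bigotimes_kw_{k,j+1})+F_{<\sigma_j}.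
\]
Insert \eqref{eq:iter} for $j+1$; the error term contributes an element of $F_{\le\omega_j}F_{<\sigma_{j+1}}\subset F_{<\sigma_j}$, by \eqref{eq:mult}. This proves \eqref{eq:iter}. The same step once more, with $\Phi_0(\otimes_ke_k)\in F_{\le0}$ as the left factor and $\sigma_1=\lambda$, gives
\[
\Phi_\lambda(\textstyle\bigotimes_ke_k\cdot w_{k,1})\in c\,\Phi_0(\bigotimes_ke_k)\Bigl(\Phi_{\omega_1}(\bigotimes_kv_{k,1})\cdots\Phi_{\omega_n}(\bigotimes_kv_{k,n})\Bigr)+F_{<\lambda},\qquad c\ne0 .
\]
The first term on the right is in $\mathcal R$ by Step 1 and the definition of $\mathcal R$, and $F_{<\lambda}\subset\mathcal R$ by induction. Hence $F_Z\subset\mathcal R$.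

\smallskip
By Proposition~\ref{prop:filtration}(b), $H=\bigcup_ZF_Z=\mathcal R$. This proves Theorem~\ref{thm:main}, and with it the conjecture of \cite{BFN} for every connected complex reductive group $G$ and every $b\ge1$. \qed

\begin{remark}
Commutativity of $H$ is never used. The number $b$ enters only as the number of tensor factors and through the codimension $(b-1)d_\lambda$ of the diagonal of $\mathrm{Gr}^\lambda$, which determines the degrees of the classes $\xi_\lambda$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{BFN} Alexander Braverman, Michael Finkelberg, Hiraku Nakajima, \emph{Ring objects in the equivariant derived Satake category arising from Coulomb branches (with an appendix by Gus Lonergan)}, arXiv:1706.02112 (2017).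
\end{thebibliography}

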